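\title{Stable commutator length in hyperbolic groups with torsion:\\
the first accumulation point has no universal lower bound}

\begin{abstract}
For a word-hyperbolic group $G$, let $\delta_\infty(G)$ be the first accumulation point of stable commutator length on the conjugacy classes of those elements of which no positive power is conjugate to its inverse. Calegari and Fujiwara proved that $1/12\le\delta_\infty(G)\le 1/2$ when $G$ is torsion-free and non-elementary, and asked whether there is a positive lower bound valid for all word-hyperbolic groups. We show that there is none: for each $m\ge 0$ we construct a finitely generated virtually free group $G_m$ with $\delta_\infty(G_m)\le \frac{1}{16(m+1)}$. Conversely, for groups acting on trees with finite edge stabilizers we bound stable commutator length from below in terms of the length of chains of subgroups in the edge stabilizers. For finitely generated virtually free groups whose finite subgroups have order at most $K$, the best lower bound for $\delta_\infty$ therefore has order $1/\log K$.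
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group and write $[x,y]=xyx^{-1}y^{-1}$. For $g$ in the commutator subgroup $[G,G]$, the \emph{commutator length} $\operatorname{cl}(g)$ is the least number of commutators in $G$ whose product is $g$, and the \emph{stable commutator length} is
\[
\operatorname{scl}(g)=\lim_{n\to\infty}\frac{\operatorname{cl}(g^n)}{n}.
\]
The limit exists because $\operatorname{cl}(g^{n+n'})\le \operatorname{cl}(g^n)+\operatorname{cl}(g^{n'})$. Passing to a subsequence gives $\operatorname{scl}(g^n)=n\operatorname{scl}(g)$ for $n\ge 1$. One may therefore extend $\operatorname{scl}$ to all of $G$ by $\operatorname{scl}(g)=\operatorname{scl}(g^n)/n$ if $g^n\in[G,G]$ for some $n\ge1$, and $\operatorname{scl}(g)=\infty$ otherwise; the extension is again homogeneous, and it is constant on conjugacy classes. In topological terms, if $G=\pi_1(Y)$, then $\operatorname{cl}(g)$ is the least genus of an orientable surface with one boundary circle that maps to $Y$ with its boundary representing $g$, and $\operatorname{scl}(g)$ is the genus needed per turn when the boundary winds around $g$ many times.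

There is one cheap reason for $\operatorname{scl}$ to vanish. Call $h\in G$ a \emph{mirror} for $a\in G$ if $ha^nh^{-1}=a^{-n}$ for some $n\ge1$. Then $a^{2nj}=[a^{nj},h]$ for all $j\ge 1$, so $\operatorname{scl}(a)=0$. A torsion element has the mirror $1$, and a product $xy$ of two involutions has the mirror $x$. The second kind can fill infinitely many conjugacy classes of a hyperbolic group, for instance of $C_2*C_2*C_2$ (see Remark~\ref{rem:quotient}), so any statement about small values of $\operatorname{scl}$ must set these classes aside. An element $a$, or its conjugacy class, satisfies the \emph{no mirror condition} if it has no mirror. For a word-hyperbolic group $G$, the \emph{first accumulation point} of $\operatorname{scl}$ on such classes is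
\[
\delta_\infty(G)=\sup\bigl\{t\ge0:\ \text{only finitely many no-mirror classes have }\operatorname{scl}<t\bigr\}.
\]
It may be $+\infty$, for example for elementary groups, and it is positive for every word-hyperbolic group. The following question comes from the paper of Calegari and Fujiwara \cite{CF}.

\medskip
\noindent\textbf{Question.} \emph{Is there a constant $C>0$ such that $\delta_\infty(G)\ge C$ for every word-hyperbolic group $G$?}
\medskip

The simplest cases suggest that there is. If $G$ is torsion-free and non-elementary, then $1/12\le\delta_\infty(G)\le1/2$ by \cite[Theorem B]{CF}. The following known example with torsion stops at the same value $1/12$. Let $S$ be a surface orbifold with two orbifold points of orders $2$ and $3$, and let $\alpha$ be an embedded arc joining them. The boundary of a regular neighborhood of $\alpha$ has $\operatorname{scl}\le1/12$, and for typical $S$ there are infinitely many isotopy classes of such arcs. Torsion of large order does no harm by itself either: a free product of finitely many finite groups acts on a tree with trivial edge stabilizers and finite vertex stabilizers, and Theorem~\ref{thm:lower} below,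 with $\ell=0$, gives $\delta_\infty\ge1/24$ whatever the factors are. Nevertheless the answer is no, already for virtually free groups.

\begin{theorem}\label{thm:upper}
For each $m\ge0$ there is a finitely generated virtually free group $G_m$ containing infinitely many pairwise non-conjugate elements $g_k$ $(k\in\mathbb Z)$ which satisfy the no mirror condition and have $\operatorname{scl}(g_k)\le\frac1{16(m+1)}$. Hence $\delta_\infty(G_m)\le\frac1{16(m+1)}$, and $\inf_G\delta_\infty(G)=0$ over word-hyperbolic groups $G$.
\end{theorem}

The elements $g_k$ have no mirror, but they almost have one. The group $G_m$ acts on a tree, a mirror for $g_k$ would reverse the whole axis of $g_k$, and there is an involution that reverses a long segment of this axis. Algebraically, $g_k^{2m+2}$ is a product of an element of order $2$ and an element of order $4$, and every such product has $\operatorname{scl}\le1/8$. The price is a large finite group fixing an edge of the axis. The second theorem says that this price is unavoidable, and that it is measured by the length of chains of subgroups. Trees are simplicial, with edges of length $1$; the terms used are recalled in Section~\ref{sec:background}.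

\begin{theorem}\label{thm:lower}
Let $\Gamma$ act without inversions on a tree $T$ with finite edge stabilizers. Let $\ell\ge0$ be an integer such that every strictly descending chain $F_0>F_1>\dots>F_t$ of subgroups of an edge stabilizer has $t\le\ell$. If $g\in\Gamma$ is hyperbolic on $T$ and satisfies the no mirror condition, then
\[
\operatorname{scl}(g)\ge\frac1{12(\ell+2)}.
\]
\end{theorem}

\begin{corollary}\label{cor:vf}
\begin{enumerate}
\item[(a)] If $\Gamma$ is a finitely generated virtually free group all of whose finite subgroups have order at most $K$, then every element satisfying the no mirror condition has $\operatorname{scl}\ge\frac1{12(\log_2K+2)}$; in particular $\delta_\infty(\Gamma)\ge\frac1{12(\log_2K+2)}$.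
\item[(b)] The groups $G_m$ constructed in Section~\ref{sec:groups} satisfy
\[
\frac1{24m+36}\le\delta_\infty(G_m)\le\frac1{16m+16}.
\]
Their finite subgroups have order at most $K=2^{2m+3}$, so $\delta_\infty(G_m)\le\frac1{8(\log_2K-1)}$.
\end{enumerate}
\end{corollary}

Thus for virtually free groups there is a positive lower bound depending only on the maximal order $K$ of a finite subgroup, and its optimal order of decay is $1/\log K$. Our lower bound is proved only for groups acting on trees with finite edge stabilizers. We do not claim a bound $\delta_\infty\ge C(K)$ for all hyperbolic groups whose finite subgroups have order at most $K$.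

Section~\ref{sec:small} finds the mechanism in a group built from groups of orders $8$ and $4$. Section~\ref{sec:groups} proves Theorem~\ref{thm:upper}, Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}, and Section~\ref{sec:cor} proves Corollary~\ref{cor:vf}.

\section{Commutators and trees}\label{sec:background}

\subsection{Powers of a commutator}
Culler's inequality states that $\operatorname{cl}([x,y]^n)\le\lfloor n/2\rfloor+1$ in any group. It implies
\begin{equation}\label{eq:culler}
\operatorname{scl}([x,y])\le\tfrac12 .
\end{equation}
Odd $n$ suffice for \eqref{eq:culler}, and for these the reason is short. It is enough to treat the free group on $x,y$, which is the fundamental group of a one-holed torus with boundary $[x,y]$. Let $\tau$ be an $n$-cycle in the symmetric group on $n$ letters, choose $\beta$ with $\beta\tau\beta^{-1}=\tau^{-1}$, and let $\alpha=\tau^{(n+1)/2}$. Then $[\alpha,\beta]=\alpha^2=\tau$. The $n$-fold cover defined by $x\mapsto\alpha$, $y\mapsto\beta$ has one boundary circle, because $\tau$ has one cycle, and this circle represents $[x,y]^n$. The cover has Euler characteristic $-n$, hence genus $(n+1)/2$.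

\subsection{Actions on trees}
A group $\Gamma$ acts on a tree $T$ \emph{without inversions} if no element exchanges the two endpoints of an edge. We use the following standard facts.

\begin{enumerate}
\item[(T1)] An element $g\in\Gamma$ either fixes a vertex (it is \emph{elliptic}) or acts as a nontrivial translation on some bi-infinite geodesic (it is \emph{hyperbolic}). The two cases exclude each other. In the second case the geodesic $X$ is unique and is called the \emph{axis} of $g$. By uniqueness, $X$ is also the axis of $g^n$ for $n\ne0$, and $fX$ is the axis of $fgf^{-1}$.
\item[(T2)] A finite subgroup of $\Gamma$ fixes a vertex. The set of points fixed by a subgroup is empty or a subtree.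
\item[(T3)] The \emph{Bass--Serre tree} of an amalgam $G=H_1*_BH_2$ has vertices the cosets $xH_1$ and $xH_2$, and edges the cosets $xB$, where $xB$ joins $xH_1$ to $xH_2$. The action by left multiplication preserves the two types of vertices, so it has no inversions. The base vertices $v_1=H_1$, $v_2=H_2$ and the base edge $\varepsilon=[v_1,v_2]$ have stabilizers $H_1$, $H_2$ and $B$. More generally, the fundamental group of a graph of groups acts without inversions on a tree whose vertex stabilizers are the conjugates of the vertex groups.
\item[(T4)] The fundamental group of a finite graph of finite groups is finitely generated and virtually free (Karrass--Pietrowski--Solitar; \cite[II.2.6, Prop.~11]{Serre}). Conversely, a finitely generated virtually free group acts without inversions on a tree with finite vertex stabilizers (Karrass--Pietrowski--Solitar). Such a group is word-hyperbolic, being quasi-isometric to a finitely generated free group.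
\end{enumerate}

The elements of Theorem~\ref{thm:upper} are products of one element from each factor of an amalgam. The next lemma describes the axis of such a product and reduces the search for a mirror to a search in $H_2$.

\begin{lemma}\label{lem:axis}
Let $G=H_1*_BH_2$, let $s\in H_1\setminus B$ and $r\in H_2\setminus B$, and put $g=sr$.
\begin{enumerate}
\item[(i)] The element $g$ is hyperbolic on the Bass--Serre tree. Its axis $X$ can be identified with $\mathbb R$ so that $g^jv_2=2j$ and $g^jv_1=2j+1$ for $j\in\mathbb Z$, and $g(t)=t+2$. The two edges of $X$ at $v_2$ are $\varepsilon=[0,1]$ and $r^{-1}\varepsilon=[-1,0]$.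
\item[(ii)] If $g$ has a mirror, then there is $f\in H_2\setminus B$ such that $f^2$ fixes $X$ pointwise.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $rv_2=v_2$ and $sv_1=v_1$, we have $gv_2=sv_2$ and $s\varepsilon=[v_1,gv_2]$. Consider the bi-infinite path formed by the $g$-translates of the path $v_2,v_1,gv_2$ with edges $\varepsilon$ and $s\varepsilon$. In a tree a path that does not backtrack is a geodesic, and up to powers of $g$ there are two vertices to check. At $v_1$ the edges are $\varepsilon$ and $s\varepsilon$, which differ because $s\notin B$. At $v_2$ the edges are $g^{-1}s\varepsilon=r^{-1}\varepsilon$ and $\varepsilon$, which differ because $r\notin B$.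

(ii) Let $fg^nf^{-1}=g^{-n}$ with $n\ge1$. By (T1), $fX$ is the axis of $g^{-n}$, so $fX=X$. If $f$ acted on $X$ as a translation, it would commute there with $g^n$, and $g^n$ and $g^{-n}$ would agree on $X$. So $f(t)=\theta-t$ on $X$ for some integer $\theta$, which is even because $f$ preserves the type of the vertex $0$. The element $f'=g^{-\theta/2}f$ acts on $X$ by $t\mapsto-t$. It fixes $v_2$, so $f'\in H_2$; it moves $\varepsilon$, so $f'\notin B$; and its square fixes $X$ pointwise.
\end{proof}

\section{Almost mirrors: the smallest example}\label{sec:small}

All our upper bounds for $\operatorname{scl}$ come from one identity.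

\begin{lemma}\label{lem:24}
If $a^2=b^4=1$ in a group, then $(ab)^4$ is a commutator. Consequently, if $g,s$ are elements of a group and $N\ge1$ satisfies $s^2=1$ and $(g^Ns)^4=1$, then $\operatorname{scl}(g)\le\frac1{8N}$.
\end{lemma}

\begin{proof}
Put $u=ab^2$ and $v=bab$. Then $u^{-1}=b^{-2}a$ and $v^{-1}=b^{-1}ab^{-1}$, so
\[
[u,v^{-1}]=uv^{-1}u^{-1}v=ab^2\cdot b^{-1}ab^{-1}\cdot b^{-2}a\cdot bab=a\,b\,a\,b^{-3}\,a\,b\,a\,b=(ab)^4,
\]
where the last step uses $b^{-3}=b$. For the second statement take $a=s$ and $b=g^Ns$. Then $ab=sg^Ns^{-1}$, so $g^{4N}$ is conjugate to a commutator, and \eqref{eq:culler} gives $\operatorname{scl}(g)=\operatorname{scl}(g^{4N})/4N\le1/8N$.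
\end{proof}

The identity has a geometric origin, which the proofs do not use. The group $C_2*C_4=\langle a\rangle*\langle b\rangle$ is the orbifold fundamental group of a disk with cone points of orders $2$ and $4$, with boundary $ab$ and Euler characteristic $1-\frac12-\frac34=-\frac14$. The homomorphism to $\mathbb Z/4$ with $a\mapsto2$, $b\mapsto1$ is injective on both factors and sends $ab$ to a generator. The corresponding $4$-fold cover therefore has no cone points, one boundary circle $(ab)^4$, and Euler characteristic $-1$: it is a one-holed torus, and $u$ and $v$ are loops in it. For cone points of orders $2$ and $3$ the map to $\mathbb Z/6$ with $a\mapsto3$, $b\mapsto2$ shows in the same way that $(ab)^6$ is a commutator, which gives the bound $1/12$ in the example of the introduction.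

Lemma~\ref{lem:24} sets the task: find $g$ without a mirror and an involution $s$ such that $(g^Ns)^4=1$ with $N$ large. Since $(g^Ns)^2=g^N\cdot sg^Ns^{-1}$, the relation $(g^Ns)^2=1$ says that $s$ is a mirror. We thus want $s$ to fail to be a mirror by an error of order $2$. A product of two involutions has a mirror, so we take instead a product $g=sr$ of an involution and an element of order $4$, and we follow the error $r^2$.

\begin{lemma}\label{lem:error}
Let $s,r$ be elements of a group with $s^2=1$. Put $g=sr$, $c=r^2$ and $c_j=g^jcg^{-j}$ for $j\in\mathbb Z$. Then $sgs^{-1}=cg^{-1}$, and for all $N\ge0$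
\begin{equation}\label{eq:error}
(g^Ns)^2=g^N(cg^{-1})^N=c_Nc_{N-1}\cdots c_1 .
\end{equation}
\end{lemma}

\begin{proof}
We have $g^{-1}=r^{-1}s$, so $sgs^{-1}=rs=r^2\cdot r^{-1}s=cg^{-1}$. Hence $(g^Ns)^2=g^N(sgs^{-1})^N=g^N(cg^{-1})^N$. The second equality follows by induction on $N$ from
$g^N(cg^{-1})^N=g^Ncg^{-N}\cdot g^{N-1}(cg^{-1})^{N-1}$.
\end{proof}

Let $r$ have order $4$, so that the $c_j$ are involutions. If $N$ consecutive ones commute with each other, then \eqref{eq:error} gives $(g^Ns)^4=1$. There are two extremes. With no further relation, in $\langle s\rangle*\langle r\rangle=C_2*C_4$, we can take $N=1$ and obtain $\operatorname{scl}(g)\le1/8$. If on the other hand $s$ commutes with $c$, then all $c_j$ equal $c$, so $(g^2s)^2=c^2=1$ and $s$ is a mirror. This is why the no mirror condition, which concerns all powers, cannot be met by a central error. We need a case in between, where neighboring $c_j$ commute without being equal.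

The smallest such case makes $c$ commute with $scs^{-1}$. Let $D=\langle e_0,e_1\rangle\rtimes\langle s\rangle$ be the dihedral group of order $8$, in which $e_0,e_1$ are commuting involutions exchanged by $s$, and amalgamate it with $C_4=\langle r\rangle$ by setting $r^2=e_0=c$:
\[
G'=D*_{\langle c\rangle}\langle r\rangle,\qquad g=sr .
\]
Then $c_1=srcr^{-1}s^{-1}=se_0s^{-1}=e_1$. By \eqref{eq:error}, $(g^2s)^2=c_2c_1=g\,e_1e_0\,g^{-1}$ is an involution, and Lemma~\ref{lem:24} with $N=2$ gives $\operatorname{scl}(g)\le1/16$, which is already below $1/12$. Suppose that $g$ has a mirror. Lemma~\ref{lem:axis}(ii) gives $f\in\{r,r^{-1}\}$ such that $f^2=c$ fixes the axis $X$ pointwise. Then $gcg^{-1}=e_1$ fixes $gX=X$ pointwise too. But $X$ contains $\varepsilon$, whose stabilizer $\langle c\rangle$ does not contain $e_1$. So $g$ has no mirror.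

Two properties were used in the last argument: no element of $H_2\setminus B$ is an involution, and conjugation by $g$ pushes the elements of $B$ out of $B$. To prove Theorem~\ref{thm:upper} we must keep both, while making a longer run of the $c_j$ commute and producing infinitely many conjugacy classes in one group.

\section{The groups $G_m$}\label{sec:groups}

\subsection{Construction}
We want conjugation by $g=sr$ to shift a row of commuting involutions $e_i$ by one step. The shift $i\mapsto i+1$ of $\mathbb Z$ is the composite of the reflections $i\mapsto-i$ and $i\mapsto1-i$, so we let $r$ act by the first and $s$ by the second. The groups must be finite, so each reflection acts on a finite interval symmetric about its center: $[-m,m]$ for $r$ and $[-m,m+1]$ for $s$. The first reflection fixes the index $0$, which is where $c=r^2$ has to sit, since $r$ commutes with $r^2$. To obtain infinitely many classes we supply infinitely many candidates for $s$, the reflections in an infinite dihedral group.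

Fix $m\ge0$. Let $A\cong(\mathbb Z/2)^{2m+2}$ be written multiplicatively, with basis $e_{-m},\dots,e_{m+1}$. Let $B=\langle e_{-m},\dots,e_m\rangle<A$ and $c=e_0\in B$. Define $\sigma\in\operatorname{Aut}(A)$ and $\rho\in\operatorname{Aut}(B)$ by
\[
\sigma(e_i)=e_{1-i},\qquad\rho(e_i)=e_{-i}.
\]
Then $\sigma^2=1$, $\rho^2=1$ and $\rho(c)=c$.

\emph{The first factor.} Let $D_\infty=\langle p,q\mid p^2=q^2=1\rangle$ and $H_1=A\rtimes D_\infty$, where both $p$ and $q$ act on $A$ by $\sigma$. The subgroup $\langle pq\rangle$ of $D_\infty$ is infinite cyclic of index $2$ and is inverted by $p$. So the elements $s_k=(pq)^kp$ $(k\in\mathbb Z)$ are pairwise distinct involutions, and each acts on $A$ by $\sigma^{2k+1}=\sigma$.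

\emph{The second factor.} Let $H_2=B\sqcup rB$ be the group of order $2|B|$ with $r^2=c$ and $rbr^{-1}=\rho(b)$ for $b\in B$. To construct it, let an infinite cyclic group $\langle\tilde r\rangle$ act on $B$ by $\rho$. In $B\rtimes\langle\tilde r\rangle$ both $\tilde r^2$ and $c$ are central, the first because $\rho^2=1$, the second because $\rho(c)=c$ and $B$ is abelian. The central subgroup generated by $\tilde r^2c^{-1}$ maps isomorphically onto $\langle\tilde r^2\rangle$ under the projection to $\langle\tilde r\rangle$, so it meets $B$ trivially, and the quotient $H_2$ by it contains $B$ with index $2$.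

\emph{The amalgam.} Put
\[
G=G_m=H_1*_BH_2,\qquad g_k=s_kr\quad(k\in\mathbb Z).
\]
The groups $H_1$ and $(A\rtimes\langle q\rangle)*_A(A\rtimes\langle p\rangle)$ have the same presentation, so
\begin{equation}\label{eq:graph}
G=(A\rtimes\langle q\rangle)*_A(A\rtimes\langle p\rangle)*_BH_2
\end{equation}
is the fundamental group of a graph of finite groups with three vertices and two edges. By (T4), $G$ is finitely generated, virtually free and word-hyperbolic. For $m=0$ we recover Section~\ref{sec:small}: $H_2=\langle r\rangle\cong C_4$, and $A\rtimes\langle s_k\rangle$ is the dihedral group of order $8$.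

\subsection{Infinitely many conjugacy classes}

\begin{proposition}\label{prop:conj}
If $g_k$ is conjugate to $g_l$ in $G$, then $k=l$.
\end{proposition}

\begin{proof}
For $w\in\{p,q\}$, the quotient map $H_1\to D_\infty$ and the map $H_2\to H_2/B\to\langle w\rangle$ with $r\mapsto w$ are both trivial on $B$. They define a homomorphism $\phi_w\colon G\to D_\infty$, and
\[
\phi_p(g_k)=(pq)^k,\qquad\phi_q(g_k)=(pq)^{k+1}.
\]
The conjugacy class of $(pq)^j$ in $D_\infty$ is $\{(pq)^j,(pq)^{-j}\}$. So if $g_k$ and $g_l$ are conjugate, then $k=\pm l$ and $k+1=\pm(l+1)$. If $k\ne l$, then $k=-l$ and $k+1=-l-1$, which gives $1=-1$.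
\end{proof}

\begin{remark}\label{rem:quotient}
Both maps $\phi_w$ factor through the quotient $D_\infty*C_2=C_2*C_2*C_2$ of $G$ obtained by killing $A$. The images of the $g_k$ in this quotient are therefore pairwise non-conjugate, and each is a product of two involutions, so it has a mirror. The role of $A$ is to destroy these mirrors while keeping $\operatorname{scl}$ small.
\end{remark}

\subsection{The upper bound for $\operatorname{scl}$}
Fix $k$, and write $s=s_k$, $g=g_k=sr$ and $c_j=g^jcg^{-j}$. For $-m\le i\le m$,
\begin{equation}\label{eq:shift}
ge_ig^{-1}=s\,\rho(e_i)\,s^{-1}=\sigma(e_{-i})=e_{i+1}.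
\end{equation}
Starting from $c_0=e_0$ and applying \eqref{eq:shift} forward and backward, we get
\begin{equation}\label{eq:window}
c_j=e_j\qquad\text{for }-m\le j\le m+1 .
\end{equation}

\begin{proposition}\label{prop:scl}
We have $\operatorname{scl}(g)\le\frac1{16(m+1)}$.
\end{proposition}

\begin{proof}
Let $N=2m+2$. Conjugation by $g^{-(m+1)}$ sends $c_j$ to $c_{j-m-1}$, so \eqref{eq:error} and \eqref{eq:window} give
\[
g^{-(m+1)}(g^Ns)^2g^{m+1}=c_{m+1}c_m\cdots c_{-m}=e_{m+1}e_m\cdots e_{-m}\in A .
\]
This element is an involution, so $(g^Ns)^4=1$. Lemma~\ref{lem:24} gives $\operatorname{scl}(g)\le\frac1{8N}=\frac1{16(m+1)}$.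
\end{proof}

\subsection{No mirror}
Let $T$ be the Bass--Serre tree of $G=H_1*_BH_2$, and let $X$ be the axis of $g$, parametrized as in Lemma~\ref{lem:axis}. We verify the two properties isolated at the end of Section~\ref{sec:small}.

\begin{lemma}\label{lem:trivial}
The pointwise stabilizer $P$ of $X$ is trivial.
\end{lemma}

\begin{proof}
We have $P\le B$ because $\varepsilon\subset X$, and $gPg^{-1}=P$ because $gX=X$. Suppose $1\ne b\in P$, and let $i\le m$ be the largest index of a basis vector occurring in $b$. By \eqref{eq:shift}, conjugation by $g$ raises all indices of an element of $B$ by one. After $m+1-i$ conjugations the largest index is $m+1$, so $g^{m+1-i}bg^{-(m+1-i)}$ lies in $A\setminus B$. It also lies in $P\le B$, a contradiction.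
\end{proof}

\begin{lemma}\label{lem:nonsplit}
If $f\in H_2\setminus B$, then $f^2\ne1$.
\end{lemma}

\begin{proof}
Write $f=rb$ with $b\in B$. Then $f^2=(rbr^{-1})\,r^2\,b=\rho(b)\,c\,b$. Since $\rho$ permutes the basis of $B$ and fixes $e_0$, the vector $e_0$ occurs in $\rho(b)$ exactly when it occurs in $b$. So the exponent of $e_0$ in $\rho(b)b$ is $0\in\mathbb Z/2$, and its exponent in $\rho(b)\,c\,b$ is $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
If $g=g_k$ had a mirror, Lemma~\ref{lem:axis}(ii) would give $f\in H_2\setminus B$ with $f^2\in P$. Then $f^2=1$ by Lemma~\ref{lem:trivial}, contradicting Lemma~\ref{lem:nonsplit}. So every $g_k$ satisfies the no mirror condition. By Propositions~\ref{prop:conj} and~\ref{prop:scl}, for every $t>\frac1{16(m+1)}$ infinitely many no-mirror classes of $G_m$ have $\operatorname{scl}<t$. Hence $\delta_\infty(G_m)\le\frac1{16(m+1)}$, and these bounds tend to $0$ as $m\to\infty$.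
\end{proof}

\begin{remark}[The picture on the axis]\label{rem:picture}
Figure~\ref{fig:axis} shows two segments of $X$ that carry the construction. First, $c$ fixes exactly the part $[-2m-1,2m+1]$ of $X$. Indeed, $B$ is normal in $H_2$, so both edges of $X$ at $g^jv_2=2j$ have stabilizer $g^jBg^{-j}$, which contains $c$ if and only if $c_{-j}\in B$. This holds for $|j|\le m$ by \eqref{eq:window}. It fails for $j=\pm(m+1)$, since $c_{m+1}=e_{m+1}$ and $c_{-m-1}=r^{-1}se_{-m}s^{-1}r=r^{-1}e_{m+1}r$ are not in $B$; and the fixed set is connected by (T2). Second, $s$ reverses the segment $[g^{-(m+1)}v_1,g^{m+1}v_1]$ of length $4m+4$. Indeed, $sv_1=v_1$ and $c_1,\dots,c_{m+1}\in A\le H_1$, so Lemma~\ref{lem:error} gives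
\[
sg^{m+1}v_1=(cg^{-1})^{m+1}v_1=g^{-(m+1)}c_{m+1}\cdots c_1v_1=g^{-(m+1)}v_1,
\]
and the involution $s$ exchanges the two endpoints.
\end{remark}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw (-5.7,0)--(7.7,0);
\foreach \x in {-4,-2,0,2,4,6} \fill (\x,0) circle (2.5pt);
\foreach \x in {-5,-3,-1,1,3,5,7} \draw[fill=white] (\x,0) circle (2.5pt);
\node[below] at (-3,-0.1) {$g^{-2}v_1$};
\node[below] at (0,-0.1) {$v_2$};
\node[below] at (1,-0.1) {$v_1$};
\node[below] at (2,-0.1) {$gv_2$};
\node[below] at (5,-0.1) {$g^2v_1$};
\draw[very thick] (-5,0.5)--(1,0.5) node[right] {$c_{-1}$};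
\draw[very thick] (-3,1)--(3,1) node[right] {$c_0=c$};
\draw[very thick] (-1,1.5)--(5,1.5) node[right] {$c_1$};
\draw[very thick] (1,2)--(7,2) node[right] {$c_2$};
\draw[<->] (-3,-1)-- node[below] {reversed by $s$} (5,-1);
\end{tikzpicture}
\caption{The axis of $g=sr$ in the Bass--Serre tree of $G_1$; the element $g$ translates it by two edges to the right. Each bar marks the part of the axis fixed by the involution $c_j=g^jr^2g^{-j}$. The four involutions shown generate $A$ and fix $v_1$; the first three generate $B$, the stabilizer of both edges at $v_2$. The involution $s$ reverses a segment of length $8$, but no element of $G_1$ reverses the whole axis.}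
\label{fig:axis}
\end{figure}

\begin{remark}
The group $G_m$ has no nontrivial finite normal subgroup, so Theorem~\ref{thm:upper} is not an artifact of a finite kernel. Let $F$ be a finite normal subgroup. By (T2) its fixed set is a nonempty subtree, and it is $G$-invariant because $F$ is normal. A nonempty invariant subtree contains $v_1$ or $v_2$. It then contains both, because $v_2$ lies between $v_1$ and $rv_1$, and $v_1$ lies between $v_2$ and $sv_2$. So it is all of $T$, and $F\le P=1$.
\end{remark}

\section{Chains of finite subgroups give a lower bound}\label{sec:lower}

Let $\Gamma$, $T$, $\ell$ and $g$ be as in Theorem~\ref{thm:lower}. Identify the axis $X$ of $g$ with $\mathbb R$, with vertices at the integers, so that $g(t)=t+L$ for an integer $L\ge1$. Put $n=\ell+2$. All segments have vertices as endpoints.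

To bound $\operatorname{scl}(g)$ from below we look for a function on $\Gamma$ that is additive up to a bounded error, hence small on products of few commutators, and that grows linearly on the powers of $g$. Such a function is obtained by counting the translates of a piece $\gamma$ of $X$ along a geodesic, forward copies with sign $+$ and backward copies with sign $-$. The danger is that $X$ contains backward copies of $\gamma$ that cancel the forward ones, as happens in $G_m$ when $\gamma$ is short. So the first step is to show that a long enough $\gamma$ has no backward copy in $X$.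

\subsection{Long segments of the axis are not reversed}
Suppose $f$ reverses a segment of $X$ into $X$. Then $fg^{-1}f^{-1}$ moves points of the image forward by $L$, as $g$ does. If edge stabilizers are trivial and the segment has length $2L$, the two elements agree on a segment of length $L$, hence on an edge, so they are equal and $f^{-1}$ is a mirror. In general we only learn that $fg^{-1}f^{-1}=gx$, where $x$ fixes a segment. To pass to powers we need $x$ to lie in a finite group normalized by $g$, and the chain condition produces one.

\begin{lemma}\label{lem:reverse}
No $f\in\Gamma$ maps a segment of $X$ of length $nL$ into $X$ reversing the orientation.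
\end{lemma}

\begin{proof}
Suppose $f$ maps $I\subset X$ onto $J=[t_0,t_0+nL]\subset X$ by $f(u)=\theta-u$, so that $I=\{u:\theta-u\in J\}$. Let $g'=fg^{-1}f^{-1}$. For $t\in[t_0,t_0+(n-1)L]$ put $u=f^{-1}(t)=\theta-t$. Then $\theta-(u-L)=t+L\in J$, so $u-L\in I$ and
\[
g'(t)=f(u-L)=t+L=g(t).
\]
Thus $x=g^{-1}g'$ fixes $[t_0,t_0+(n-1)L]$ pointwise.

For $1\le j\le n$ let $F_j$ be the pointwise stabilizer of $[t_0,t_0+jL]$. The chain $F_1\ge F_2\ge\dots\ge F_{\ell+2}$ lies in the stabilizer of the edge $[t_0,t_0+1]$ and has $\ell+1$ steps, so some step is an equality: $F_j=F_{j+1}=:F$ with $1\le j\le n-1$. The group $gFg^{-1}=gF_jg^{-1}$ is the pointwise stabilizer of $[t_0+L,t_0+(j+1)L]$, so it contains $F_{j+1}=F$. Since $F$ is finite, $gFg^{-1}=F$. Since $j\le n-1$, we have $x\in F_j=F$.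

So $g'=gx$, where $x\in F$ and $g$ normalizes $F$. As $\operatorname{Aut}(F)$ is finite, some power $g^i$ with $i\ge1$ centralizes $F$. The elements $g'$ and $g$ have the same image in the quotient of the normalizer of $F$ by $F$, so $(g')^i=g^iy$ with $y\in F$. With $Q=i|F|$ we get $(g')^Q=g^Qy^{|F|}=g^Q$, that is, $fg^{-Q}f^{-1}=g^Q$. Then $f^{-1}$ is a mirror for $g$, a contradiction.
\end{proof}

This is the only place in the proof of Theorem~\ref{thm:lower} where the no mirror condition and the hypotheses on edge stabilizers are used. The length $(\ell+2)L$ cannot be lowered to $(\ell+1)L$. For $G_m$ acting on the tree of $H_1*_BH_2$, the longest chains in $B\cong(\mathbb Z/2)^{2m+1}$ have $\ell=2m+1$ steps and $L=2$, and by Remark~\ref{rem:picture} the involution $s$ reverses a segment of length $4m+4=(\ell+1)L$.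

\subsection{The counting function}
Fix the vertex $x_0=0\in X$ and the oriented segment $\gamma=[0,nL]$. For an oriented segment $\beta$ of $T$, let $\nu(\beta)$ be the maximal number of translates $h\gamma$ $(h\in\Gamma)$ that are contained in $\beta$ with matching orientation and pairwise share no edge. Let $\bar\beta$ be $\beta$ with the opposite orientation, and set
\[
\Psi(\beta)=\nu(\beta)-\nu(\bar\beta),\qquad\psi(a)=\Psi([x_0,ax_0])\quad(a\in\Gamma).
\]
The function $\Psi$ is $\Gamma$-invariant, and $\Psi(\bar\beta)=-\Psi(\beta)$. Counting only copies that share no edge is what makes the error terms below independent of $n$ and $L$.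

\begin{lemma}\label{lem:quasi}
For $a,b\in\Gamma$ we have $|\psi(ab)-\psi(a)-\psi(b)|\le3$ and $\psi(a^{-1})=-\psi(a)$. If $w$ is a product of $d\ge1$ commutators, then $|\psi(w)|<12d$.
\end{lemma}

\begin{proof}
Let $\beta=\beta_1\beta_2$ be subdivided at a vertex $o$. Optimal families for $\beta_1$ and $\beta_2$ together form an admissible family for $\beta$. Conversely, in an optimal family for $\beta$ at most one copy has $o$ in its interior, since two such copies would share an edge, and every other copy lies in $\beta_1$ or in $\beta_2$. So $\nu(\beta)-\nu(\beta_1)-\nu(\beta_2)\in\{0,1\}$. The same holds for $\bar\beta=\bar\beta_2\bar\beta_1$, and subtracting gives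
\begin{equation}\label{eq:split}
|\Psi(\beta)-\Psi(\beta_1)-\Psi(\beta_2)|\le1 .
\end{equation}
Let $y_1,y_2,y_3$ be vertices and $o$ their median, the vertex lying on all three segments between them. Apply \eqref{eq:split} to $[y_1,y_2]$, $[y_2,y_3]$ and $[y_3,y_1]$, each subdivided at $o$. For each $i$ the terms $\Psi([y_i,o])$ and $\Psi([o,y_i])$ occur once and cancel, so
\[
|\Psi([y_1,y_2])+\Psi([y_2,y_3])+\Psi([y_3,y_1])|\le3 .
\]
For $y_1=x_0$, $y_2=ax_0$, $y_3=abx_0$ the three terms are $\psi(a)$, $\psi(b)$ and $-\psi(ab)$, by invariance. Invariance also gives $\psi(a^{-1})=\Psi([ax_0,x_0])=-\psi(a)$.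

A product $w$ of $d$ commutators is a product $w_1\cdots w_{4d}$ whose factors occur in inverse pairs, so $\sum_i\psi(w_i)=0$. Applying the first inequality $4d-1$ times gives $|\psi(w)|\le3(4d-1)<12d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
If no positive power of $g$ lies in $[\Gamma,\Gamma]$, then $\operatorname{scl}(g)=\infty$. Otherwise let $g^d\in[\Gamma,\Gamma]$ with $d\ge1$. For $i\ge1$ the segment $\beta=[x_0,g^{ni}x_0]=[0,niL]$ contains the copies $\gamma,g^n\gamma,\dots,g^{n(i-1)}\gamma$, which share no edge, so $\nu(\beta)\ge i$. A translate $h\gamma$ contained in $\bar\beta$ with matching orientation would give an element $h$ forbidden by Lemma~\ref{lem:reverse}, so $\nu(\bar\beta)=0$. Hence $\psi(g^{ni})\ge i$. For $i=dj$ the element $g^{dnj}$ is a nontrivial element of $[\Gamma,\Gamma]$, and Lemma~\ref{lem:quasi} gives $\operatorname{cl}(g^{dnj})>dj/12$. Therefore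
\[
\operatorname{scl}(g^d)=\lim_{j\to\infty}\frac{\operatorname{cl}\bigl((g^d)^{nj}\bigr)}{nj}\ge\frac d{12n},
\]
and $\operatorname{scl}(g)=\operatorname{scl}(g^d)/d\ge\frac1{12n}=\frac1{12(\ell+2)}$.
\end{proof}

\section{Virtually free groups}\label{sec:cor}

Theorem~\ref{thm:lower} says nothing about elliptic elements, so in each application we must check that they all have mirrors. Note also that if every no-mirror element of a hyperbolic group has $\operatorname{scl}\ge t$, then $\delta_\infty\ge t$ by definition.

\begin{proof}[Proof of Corollary~\ref{cor:vf}]
(a) By (T4), $\Gamma$ acts without inversions on a tree with finite vertex stabilizers. Elliptic elements then have finite order, so they have the mirror $1$, and every no-mirror element is hyperbolic. Each step of a strictly descending chain of finite groups divides the order by at least $2$, so a chain in a group of order at most $K$ has at most $\log_2K$ steps. Theorem~\ref{thm:lower} applies with $\ell=\lfloor\log_2K\rfloor$.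

(b) For the lower bound we use the tree $T$ of $H_1*_BH_2$, whose edge stabilizers are the conjugates of $B$; this avoids the larger edge group $A$ of \eqref{eq:graph}. Since $|B|=2^{2m+1}$, we may take $\ell=2m+1$. An elliptic element is conjugate into $H_1$ or $H_2$. Elements of $H_2$ have finite order. Let $h\in H_1$. The subgroup $A\langle pq\rangle$ has index $2$ in $H_1$, so $h^2=a(pq)^j$ with $a\in A$ and $j\in\mathbb Z$. As $pq$ acts on $A$ by $\sigma^2=1$ and $a^2=1$, we get $h^4=(pq)^{2j}$, which is inverted by $p$. So every elliptic element has a mirror, and Theorem~\ref{thm:lower} gives $\operatorname{scl}\ge\frac1{12(2m+3)}=\frac1{24m+36}$ for all no-mirror elements of $G_m$. The upper bound is Theorem~\ref{thm:upper}.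

By (T2) and (T3), applied to the decomposition \eqref{eq:graph}, every finite subgroup of $G_m$ is conjugate into $A\rtimes\langle q\rangle$, $A\rtimes\langle p\rangle$ or $H_2$, whose orders are $2^{2m+3}$, $2^{2m+3}$ and $2^{2m+2}$. With $K=2^{2m+3}$ we have $16(m+1)=8(2m+2)=8(\log_2K-1)$.
\end{proof}

The two parts together determine the order of decay for every $K>8$, not only for the values $2^{2m+3}$. Let $\delta(K)$ be the infimum of $\delta_\infty(\Gamma)$ over the groups $\Gamma$ in part (a), and let $m\ge0$ be the largest integer with $2^{2m+3}\le K$. Then $G_m$ is one of these groups, and $\log_2K<2m+5$ gives $16(m+1)>8(\log_2K-3)$. Hence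
\[
\frac1{12(\log_2K+2)}\le\delta(K)<\frac1{8(\log_2K-3)} .
\]

\begin{thebibliography}{9}

\bibitem{CF}
Danny Calegari and Koji Fujiwara, \emph{Stable commutator length in word-hyperbolic groups}, arXiv:math/0611889 (2006).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
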